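\title{Intermediate distortion in groups acting properly on products of hyperbolic spaces}

\begin{abstract}
We show that for every finitely generated group $H$ the free product $H*\mathbb Z$ acts coboundedly on two hyperbolic graphs so that the diagonal action on their product is proper. Since $H$ is a retract of $H*\mathbb Z$, such an action puts no restriction on the distortion of elements. For the integral Heisenberg group $H$ the central generator has quadratic distortion in $H*\mathbb Z$, which answers negatively the question whether elements of groups with property (PH) are always undistorted or at least exponentially distorted. One space does not suffice for such an example, and both actions can be chosen of general type.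
\end{abstract}

\section{Introduction}

All group actions in this paper are by isometries, and a \emph{hyperbolic space} is a geodesic Gromov-hyperbolic metric space; the definition is recalled in Section~\ref{sec:displacement}. An action of a group $G$ on a metric space $(X,d)$ is \emph{proper} if the set $\{g\in G: d(gx,x)\le r\}$ is finite for all $x\in X$ and $r\ge0$. It is \emph{cobounded} if there are $x\in X$ and $R\ge0$ such that every point of $X$ lies within distance $R$ of a point of the orbit $Gx$.

\begin{definition}
A group $G$ has \emph{property} (PH$'$) if it acts coboundedly on each of finitely many hyperbolic spaces $X_1,\dots,X_n$ so that the diagonal action on $\prod_{i=1}^nX_i$, with the $\ell^1$-metric, is proper. It has \emph{property} (PH) if some subgroup of finite index has property (PH$'$).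
\end{definition}

A single factor may forget most of the group, and properness asks that the factors together forget only a finite amount. A hyperbolic group has (PH$'$) with $n=1$, acting on a Cayley graph, and $\mathbb Z^n$ has (PH$'$) with $n$ lines, acting on the $i$-th line through its $i$-th coordinate. The factors need not be locally finite in any sense.

Let $G$ be generated by a finite set $S$, with word length $|\cdot|_S$. The \emph{distortion function} of an element $g\in G$ of infinite order is
\[
\Delta_g(n)=\max\{|k| : |g^k|_S\le n\}.
\]
It measures how far along the cyclic group $\langle g\rangle$ one gets in $n$ steps when shortcuts through $G$ are allowed. For $f,h:\mathbb N\to[0,\infty)$ write $f\preceq h$ if there is $A>0$ with $f(n)\le A\,h(An+A)+An+A$ for all $n$, and $f\simeq h$ if $f\preceq h\preceq f$. The functions compared below are nondecreasing and make sense for real arguments, so $A$ may always be enlarged. Two finite generating sets give bi-Lipschitz equivalent word lengths, so $\Delta_g$ does not depend on $S$ up to $\simeq$. The element $g$ is \emph{undistorted} if $\Delta_g(n)\preceq n$, and \emph{at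 least exponentially distorted} if $e^n\preceq\Delta_g(n)$.

Groups with (PH) may contain distorted elements. The group $BS(1,m)=\langle a,t\mid tat^{-1}=a^m\rangle$, $m\ge2$, has (PH$'$) (the case $m=2$ is recovered in Example~\ref{ex:bs}), and $t^kat^{-k}=a^{m^k}$ gives $\Delta_a(4n+1)\ge m^{2n}\ge e^n$. The following question comes from Tao and Wan~\cite{TW}.

\begin{quote}
\emph{Is every element of infinite order in a finitely generated group with property} (PH) \emph{either undistorted or at least exponentially distorted?}
\end{quote}

There is a good reason to guess yes: the powers of an isometry of a hyperbolic space move a point either linearly far or at most logarithmically far (Lemma~\ref{lem:dichotomy}). The answer is nevertheless no.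

\begin{theorem}\label{thm:heis}
Let $H=\langle a,b,z\mid [a,b]=z,\ [a,z]=[b,z]=1\rangle$ be the integral Heisenberg group. The finitely presented group $G=H*\mathbb Z$ has property \textup{(PH$'$)} with two hyperbolic spaces, and $\Delta_z(n)\simeq n^2$ in $G$. Thus $z$ is neither undistorted nor at least exponentially distorted.
\end{theorem}

Nothing about the Heisenberg group enters the construction of the two spaces.

\begin{theorem}\label{thm:free}
For every finitely generated group $H$, the group $G=H*\langle s\rangle$ with $\langle s\rangle\cong\mathbb Z$ has property \textup{(PH$'$)} with two hyperbolic spaces. Moreover, $H$ is a retract of $G$, and $|h|_{T\cup\{s\}}=|h|_T$ for every finite generating set $T$ of $H$ and every $h\in H$.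
\end{theorem}

The last theorem says how far this goes. Actions of general type are defined in Section~\ref{sec:general}.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(1)] The functions that occur, up to $\simeq$, as distortion functions of infinite-order elements in finitely generated groups with \textup{(PH)}, or with \textup{(PH$'$)}, are exactly those that occur in arbitrary finitely generated groups. In particular, $n^\alpha$ and $\exp(n^\beta)$ occur for all real $\alpha\ge1$ and $0<\beta<1$.
\item[(2)] If a finitely generated group has \textup{(PH)} with one space, $n=1$, then all its elements of infinite order are undistorted. So two spaces is optimal.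
\item[(3)] For every nontrivial finitely generated group $H$, the group $H*F_2$ acts on two hyperbolic spaces so that each action is cobounded and of general type and the diagonal action on the product is proper.
\end{enumerate}
\end{theorem}

Both spaces in Theorem~\ref{thm:free} are Cayley graphs of $G$ with respect to infinite generating sets. Section~\ref{sec:f2} describes them for $H=\mathbb Z$, Section~\ref{sec:graph} proves hyperbolicity and a criterion for properness, and Section~\ref{sec:free} applies these to free products. The remaining sections prove Theorems~\ref{thm:heis} and~\ref{thm:sharp}.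

\section{Displacement in hyperbolic spaces}\label{sec:displacement}

A metric space $(X,d)$ satisfies the \emph{$\delta$-four-point condition} if for all $p_1,p_2,p_3,p_4\in X$, writing $d_{ij}=d(p_i,p_j)$,
\begin{equation}\label{eq:four}
d_{12}+d_{34}\le\max\{d_{13}+d_{24},\ d_{14}+d_{23}\}+2\delta .
\end{equation}
In terms of the Gromov product $(p|q)_o=\frac12\bigl(d(p,o)+d(q,o)-d(p,q)\bigr)\ge0$ this reads
\begin{equation}\label{eq:gromov}
(p_1|p_2)_{p_4}\ge\min\{(p_1|p_3)_{p_4},\,(p_2|p_3)_{p_4}\}-\delta ;
\end{equation}
multiplying \eqref{eq:gromov} by $-2$ and adding $d_{14}+d_{24}+d_{34}$ gives \eqref{eq:four}. A geodesic space is \emph{hyperbolic} if it satisfies the condition for some $\delta$. This is equivalent to geodesic triangles being uniformly slim.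

A connected graph with edges of length $1$ is a geodesic space. If its vertex set satisfies the $\delta$-four-point condition, then the whole graph satisfies the $(\delta+2)$-four-point condition, because moving four points to nearest vertices changes each distance by at most $1$ and each sum in \eqref{eq:four} by at most $2$.

For a subset $S$ of a group $G$, finite or not, $\mathrm{Cay}(G,S)$ is the graph with vertex set $G$ in which $g\ne g'$ are joined when $g^{-1}g'\in S\cup S^{-1}$. It is connected exactly when $S$ generates $G$, and then $d(g,g')=|g^{-1}g'|_S$. Left multiplication is an isometric action that is transitive on vertices, hence cobounded. A hyperbolic Cayley graph is therefore a ready-made factor for (PH$'$).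

The next lemma is not used in the proofs of the theorems. It explains the question and shows what a counterexample must look like.

\begin{lemma}\label{lem:dichotomy}
Let $g$ be an isometry of a space $X$ with the $\delta$-four-point condition, let $x\in X$ and $a_k=d(x,g^kx)$. Then either
\begin{enumerate}
\item[(i)] there are $\varepsilon>0$ and $b$ with $a_k\ge\varepsilon k-b$ for all $k\ge0$, or
\item[(ii)] $a_k\le(a_1+2\delta)(1+\log_2k)$ for all $k\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose $a_{2m}\le a_m+2\delta$ for all $m\ge0$. Since $a_{2m+1}\le a_{2m}+a_1$, we get $a_k\le a_{\lfloor k/2\rfloor}+a_1+2\delta$, and $1+\lfloor\log_2k\rfloor$ halvings take $k$ to $0$. This is (ii).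

Otherwise $\eta=a_{2m}-a_m-2\delta>0$ for some $m\ge1$. Put $b_k=a_{mk}$. For $k\ge1$, inequality \eqref{eq:four} for the points $x$, $g^{mk}x$, $g^{m(k-1)}x$, $g^{m(k+1)}x$ says $b_k+b_2\le\max\{b_{k-1},b_{k+1}\}+b_1+2\delta$, that is, $b_k+\eta\le\max\{b_{k-1},b_{k+1}\}$. If $b_k\ge b_{k-1}$, this forces $b_{k+1}\ge b_k+\eta$. Since $b_1\ge b_0=0$, induction gives $b_k\ge(k-1)\eta$. For $j=mk+i$ with $0\le i<m$ we obtain $a_j\ge b_k-a_i\ge(j/m-2)\eta-ma_1$, which is (i).
\end{proof}

Let a group $G$ with finite generating set $S$ act on hyperbolic spaces $X_1,\dots,X_n$, let $x$ be a point of the product, and let $g$ have infinite order. Always $d(x,hx)\le C|h|_S$ with $C=\max_{\sigma\in S}d(x,\sigma x)$. So if (i) holds in some factor, then $\varepsilon k-b\le C|g^k|_S$ and $g$ is undistorted. If (ii) holds in every factor, then $d(x,g^kx)$ is at most logarithmic in $k$. Were the orbit map $h\mapsto hx$ a quasi-isometric embedding, we would get $|g^k|_S\le C'(1+\log_2k)$, hence $\Delta_g(C'(1+2n))\ge4^n\ge e^n$, and the answer to the question would be yes. But properness only bounds $|h|_S$ by \emph{some} function of $d(x,hx)$. A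 counterexample must exploit this: an element with $|g^k|_S$ of order $\sqrt k$ has to be moved a distance of order at most $\log k$. We need proper actions that compress word length exponentially.

\section{The free group of rank two}\label{sec:f2}

The idea is already visible for $H=\langle a\rangle\cong\mathbb Z$, where $G=H*\langle s\rangle$ is free on $a$ and $s$. In $BS(1,2)$ the powers of $a$ are short because a relation lets conjugation by the stable letter halve them. In the free group there is no such relation, and imposing one would distort $a$ in the group itself. Instead we keep the group and add generators, so that $a$ is compressed in the Cayley graph only.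

Put $a_n=s^nas^{-n}$. As shown in Section~\ref{sec:free}, the $a_n$ freely generate a normal subgroup $N$ with $G=N\rtimes\langle s\rangle$. Give $a_n$ the weight $2^{-n}$: for $w=a_{n_1}^{k_1}\cdots a_{n_l}^{k_l}$ with $k_i\ne0$ and $n_i\neq n_{i+1}$ let $\|w\|_+=\sum_i2^{-n_i}|k_i|$. Conjugation by $s$ raises every index by one and so halves $\|\cdot\|_+$. Let $A_+=\{w\in N:\|w\|_+\le1\}$ and $S_+=A_+\cup\{s^{\pm1}\}$. Then
\[
a^{2^m}=s^{-m}\cdot a_m^{2^m}\cdot s^m,\qquad \|a_m^{2^m}\|_+=1,
\]
so $a^{2^m}$ has $S_+$-length at most $2m+1$, although its length in $a$ and $s$ is $2^m$.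

The price is properness: all $a_n$ with $n\ge0$ lie in $A_+$. The remedy is a second weight in the opposite direction, $\|w\|_-=\sum_i2^{n_i}|k_i|$, with $A_-$ and $S_-$ defined in the same way. The element $a^{2^m}=s^m\cdot a_{-m}^{2^m}\cdot s^{-m}$ is still short for $S_-$, while $a_n$ now has weight $2^n$. The two generating sets overlap very little. If $w\in A_+\cap A_-$, then $\sum_i(2^{n_i}+2^{-n_i})|k_i|\le2$, and $2^n+2^{-n}\ge2$ with equality only for $n=0$; hence
\[
S_+\cap S_-=\{1,a^{\pm1},s^{\pm1}\}.
\]
Two things remain to be proved: that both Cayley graphs are hyperbolic, and that the finiteness just seen for balls of radius $1$ holds for every radius. Both follow from a formula for the distance.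

\section{A hyperbolic graph from a norm that an automorphism halves}\label{sec:graph}

A \emph{norm} on a group $N$ is a function $\|\cdot\|:N\to[0,\infty)$ with $\|1\|=0$, $\|x^{-1}\|=\|x\|$ and $\|xy\|\le\|x\|+\|y\|$. For $\alpha\in\mathrm{Aut}(N)$ let $N\rtimes_\alpha\langle s\rangle$ be the semidirect product in which $s$ has infinite order and $sxs^{-1}=\alpha(x)$.

\begin{proposition}\label{prop:graph}
Let $N$ be a group with a norm, let $\alpha\in\mathrm{Aut}(N)$ satisfy $\|\alpha(x)\|=\frac12\|x\|$ for all $x$, and let $G=N\rtimes_\alpha\langle s\rangle$. Put $A=\{x\in N:\|x\|\le1\}$ and $S=A\cup\{s^{\pm1}\}$. Then $S$ generates $G$ and $\Gamma=\mathrm{Cay}(G,S)$ is hyperbolic. More precisely, write the vertices as $(x,t)=xs^{-t}$ with $x\in N$, $t\in\mathbb Z$, and for $p=(x,t)$, $q=(y,t')$ put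
\[
M(p,q)=\max\{t,\,t',\,\log_2\|x^{-1}y\|\},\qquad D(p,q)=2M(p,q)-t-t',
\]
where $\log_20=-\infty$. Then $D-1\le d\le D+3$ on vertices, and the vertex set satisfies the $6$-four-point condition.
\end{proposition}

Call $t$ the \emph{height} of $(x,t)$. The number $M(p,q)$ is the height to which one must climb from both points before a single edge joins the two vertical lines, and $D$ is the length of the climb and the descent.

\begin{proof}
\emph{Edges.} Right multiplication by $s^{\mp1}$ gives the \emph{vertical} edges from $(x,t)$ to $(x,t\pm1)$. For $u\in A$ we have $xs^{-t}u=x\,\alpha^{-t}(u)\,s^{-t}$. Since $\alpha^{-1}$ is a bijection that doubles the norm, $\alpha^{-t}(A)=\{v:\|v\|\le2^t\}$. So the remaining, \emph{horizontal}, edges join $(x,t)$ to $(y,t)$, $x\ne y$, exactly when $\|x^{-1}y\|\le2^t$. This is the only use of the hypothesis on $\alpha$.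

\emph{Upper bound.} Let $M=M(p,q)$ and $m=\lceil M\rceil\ge t,t'$. Climb from $(x,t)$ to $(x,m)$, cross to $(y,m)$ by at most one horizontal edge, which exists because $\|x^{-1}y\|\le2^M\le2^m$, and descend to $(y,t')$. The length is at most $2m-t-t'+1\le D+3$. In particular $\Gamma$ is connected.

\emph{Lower bound.} A path could climb less and make up for it with more horizontal edges; we show that this saves at most $1$. Take a path of length $L$ from $p$ to $q$ with maximal height $h$, with $v$ vertical and $k$ horizontal edges. Then
\[
L\ge v\ge2h-t-t'\ge2\max\{t,t'\}-t-t'.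
\]
If $\|x^{-1}y\|=0$, the right side is $D$ and we are done. Otherwise $k\ge1$. The element $x^{-1}y$ is a product of $k$ elements of norm at most $2^h$, one for each horizontal edge, so $\|x^{-1}y\|\le k2^h$ and
\[
L=v+k\ge 2\log_2\|x^{-1}y\|-t-t'+(k-2\log_2k).
\]
Now $k^2\le2^{k+1}$ for all $k\ge1$: this holds for $k\le3$, and $(k+1)^2\le2k^2$ for $k\ge3$. So $k-2\log_2k\ge-1$, and the two lower bounds together give $L\ge D-1$.

\emph{Four points.} The point is that the logarithm turns the triangle inequality into an ultrametric inequality up to an additive constant. Let $p_i=(x_i,t_i)$, $1\le i\le 4$, and $M_{ij}=M(p_i,p_j)$, so that $2^{M_{ij}}=\max\{2^{t_i},2^{t_j},\|x_i^{-1}x_j\|\}$. Each of the three terms is at most $2^{M_{il}}+2^{M_{lj}}$, the last by subadditivity. Hence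
\begin{equation}\label{eq:ultra}
M_{ij}\le\max\{M_{il},M_{lj}\}+1 .
\end{equation}
We claim that
\begin{equation}\label{eq:Mfour}
M_{12}+M_{34}\le\max\{M_{13}+M_{24},\ M_{14}+M_{23}\}+2 .
\end{equation}
The swaps $1\leftrightarrow2$ and $3\leftrightarrow4$ preserve both sides and permute $M_{13},M_{14},M_{23},M_{24}$ transitively, so we may assume that $M_{13}$ is the smallest of these four. Then \eqref{eq:ultra} gives $M_{12}\le M_{23}+1$ and $M_{34}\le M_{14}+1$, and adding proves \eqref{eq:Mfour}.

Each of the three sums $D_{12}+D_{34}$, $D_{13}+D_{24}$, $D_{14}+D_{23}$ is twice the corresponding sum of $M$'s minus $t_1+t_2+t_3+t_4$. So $D$ satisfies \eqref{eq:four} with additive constant $4$. Passing from $D$ to $d$ costs $3+3$ on the left and $1+1$ on the right, so $d$ satisfies \eqref{eq:four} with $2\delta=12$. By Section~\ref{sec:displacement}, $\Gamma$ satisfies the $8$-four-point condition.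
\end{proof}

The scaling cannot be dropped. For $N=\mathbb Z$ with the absolute value and $\alpha=\mathrm{id}$, the graph is the square grid, where the corners of an $n\times n$ square give the sums $4n$, $2n$, $2n$ in \eqref{eq:four}.

If $\|x_0\|>0$ for some $x_0$, the elements $\alpha^j(x_0)$ are distinct and lie in $A$ for large $j$, so the action on $\Gamma$ is not proper. A second norm, scaled the other way, repairs this.

\begin{proposition}\label{prop:two}
Let $\|\cdot\|_+$ and $\|\cdot\|_-$ be norms on $N$ and let $\alpha\in\mathrm{Aut}(N)$ satisfy $\|\alpha(x)\|_+=\frac12\|x\|_+$ and $\|\alpha(x)\|_-=2\|x\|_-$ for all $x$. Suppose that for every $R$ only finitely many $x\in N$ have $\|x\|_+\le R$ and $\|x\|_-\le R$. Let $G=N\rtimes_\alpha\langle s\rangle$ and $S_\pm=\{x\in N:\|x\|_\pm\le1\}\cup\{s,s^{-1}\}$. Then $\Gamma_\pm=\mathrm{Cay}(G,S_\pm)$ are hyperbolic and $G$ acts properly on $\Gamma_+\times\Gamma_-$. In particular, $G$ has \textup{(PH$'$)} with two spaces.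
\end{proposition}

\begin{proof}
Proposition~\ref{prop:graph} applies to $(\|\cdot\|_+,\alpha,s)$, and also to $(\|\cdot\|_-,\alpha^{-1},s^{-1})$, because $s^{-1}xs=\alpha^{-1}(x)$ and $\alpha^{-1}$ halves $\|\cdot\|_-$. Let $g=ws^e$ with $w\in N$, $e\in\mathbb Z$, and suppose $|g|_{S_+}+|g|_{S_-}\le r$. The coordinates of $\Gamma_+$ are $(x,t)=xs^{-t}$ and those of $\Gamma_-$ are $(x,t)=xs^{t}$, so $g=(w,\mp e)$ in $\Gamma_\pm$, and $1=(1,0)$. The lower bound $d\ge D-1$ gives
\[
r+1\ge2\max\{0,\ \mp e,\ \log_2\|w\|_\pm\}\pm e .
\]
The first two terms of the maximum yield $r+1\geq 2\max\{0,\mp e\}\pm e=|e|$. The third yields $2\log_2\|w\|_\pm\le r+1+|e|\le2(r+1)$, that is, $\|w\|_\pm\le2^{r+1}$. So there are finitely many choices of $e$ and, by hypothesis, of $w$. This is properness at the base point $x_0=(1,1)$. For any other point $x$ use $d(gx_0,x_0)\le d(gx,x)+2d(x,x_0)$.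
\end{proof}

\begin{example}\label{ex:bs}
Let $N=\mathbb Z[\frac12]$ and $\alpha(x)=2x$. Then $N\rtimes_\alpha\langle s\rangle$ is the standard model of $BS(1,2)$, with $a=1\in N$ and $t=s$. Let $\|\cdot\|_+$ be the $2$-adic absolute value, $\|2^jc\|_+=2^{-j}$ for odd $c$, and let $\|\cdot\|_-$ be the usual one. If both are at most $2^j$, then $x\in2^{-j}\mathbb Z\cap[-2^j,2^j]$, a finite set. So $BS(1,2)$ has (PH$'$).
\end{example}

\section{Free products with $\mathbb Z$}\label{sec:free}

To apply Proposition~\ref{prop:two} to a given group $H$ we need a group $N\supseteq H$ with an automorphism that scales two norms in opposite directions. The simplest way is to take one copy of $H$ for every scale $2^n$ and let the automorphism shift the copies.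

Recall that every element $w$ of a free product $P=\ast_{i\in I}K_i$ has a unique \emph{normal form} $w=x_1\cdots x_k$ with $k\ge0$, $x_j\in K_{i_j}\setminus\{1\}$ and $i_j\ne i_{j+1}$; the $x_j$ are its \emph{syllables}.

\begin{lemma}\label{lem:sum}
Let $\|\cdot\|_i$ be a norm on $K_i$, and for $w\in P$ with normal form as above put $\|w\|=\sum_j\|x_j\|_{i_j}$.
\begin{enumerate}
\item[(a)] If $w=y_1\cdots y_m$ with arbitrary $y_j\in K_{l_j}$, then $\|w\|\le\sum_j\|y_j\|_{l_j}$.
\item[(b)] The function $\|\cdot\|$ is a norm on $P$.
\item[(c)] If each $\|\cdot\|_i$ is the word length for a generating set $S_i$ of $K_i$, then $\|\cdot\|$ is the word length for $\bigcup_iS_i$.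
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $y_1\cdots y_m$ is not a normal form, delete a trivial $y_j$ or merge two neighbors from the same factor. This lowers $m$ and does not raise the sum, so induction on $m$ applies. (b) The normal form of $w^{-1}$ is $x_k^{-1}\cdots x_1^{-1}$, which gives symmetry, and (a) applied to the concatenation of two normal forms gives subadditivity. (c) Spelling each syllable by a shortest word gives a word of length $\|w\|$, and by (a) a word of length $L$ for $w$ has $\|w\|\le L$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:free}]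
Let $T$ be a finite generating set of $H$.

\emph{The semidirect product.} Let $H_n=\{h_n:h\in H\}$, $n\in\mathbb Z$, be copies of $H$, let $N=\ast_{n\in\mathbb Z}H_n$, and let $\alpha\in\mathrm{Aut}(N)$ be given by $\alpha(h_n)=h_{n+1}$. Define $\varphi:H*\langle s\rangle\to N\rtimes_\alpha\langle s\rangle$ by $h\mapsto h_0$, $s\mapsto s$, and $\psi_0:N\to H*\langle s\rangle$ by $h_n\mapsto s^nhs^{-n}$. Since $\psi_0(\alpha(w))=s\psi_0(w)s^{-1}$ holds on generators and hence for all $w$, the map $\psi(ws^e)=\psi_0(w)s^e$ is a homomorphism. The maps $\varphi$ and $\psi$ are mutually inverse on generators, because $h_n=s^nh_0s^{-n}$ in the semidirect product. So $G=N\rtimes_\alpha\langle s\rangle$ with $H=H_0$.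

\emph{The norms.} Give $H_n$ the norm $h_n\mapsto2^{\mp n}|h|_T$ and let $\|\cdot\|_\pm$ be the norm on $N$ from Lemma~\ref{lem:sum}. For a normal form $w=x_1\cdots x_k$ with $x_i\in H_{n_i}$,
\[
\|w\|_\pm=\sum_{i=1}^k2^{\mp n_i}|x_i|_T,
\]
where $|x_i|_T$ is the length of the corresponding element of $H$. The shift $\alpha$ takes normal forms to normal forms and raises each $n_i$ by one, so it halves $\|\cdot\|_+$ and doubles $\|\cdot\|_-$.

\emph{Finiteness.} If $\|w\|_+\le R$ and $\|w\|_-\le R$, then
\[
\sum_i2^{|n_i|}|x_i|_T\le\|w\|_++\|w\|_-\le2R .
\]
Since $|x_i|_T\ge1$, we get $k\le2R$, $|n_i|\le\log_2(2R)$ and $|x_i|_T\le2R$. Balls in $H$ are finite because $T$ is finite; this is the only property of $H$ that the proof uses. So there are finitely many such $w$, and Proposition~\ref{prop:two} gives (PH$'$) with two spaces.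

\emph{The retraction.} The homomorphism $\rho:G\to H$ that fixes $H$ and kills $s$ maps $T\cup\{s\}$ into $T\cup\{1\}$. Applying it to a shortest word for $h\in H$ gives $|h|_T\le|h|_{T\cup\{s\}}$, and the reverse inequality holds because $T\subseteq T\cup\{s\}$.
\end{proof}

\begin{corollary}\label{cor:same}
If $g\in H$ has infinite order, its distortion function in $H*\langle s\rangle$ with respect to $T\cup\{s\}$ equals its distortion function in $H$ with respect to $T$.
\end{corollary}

The compression asked for in Section~\ref{sec:displacement} can now be read off. For $1\ne h\in H$ we have $\|h\|_\pm=|h|_T$, so Proposition~\ref{prop:graph} gives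
\[
2\log_2|h|_T-1\le|h|_{S_\pm}\le2\log_2|h|_T+3 .
\]
Both graphs see only the logarithm of the word length on $H$. Every infinite-order element of $H$ falls into case (ii) of Lemma~\ref{lem:dichotomy} in both factors, whatever its distortion is.

\section{The Heisenberg group}

\begin{proof}[Proof of Theorem~\ref{thm:heis}]
Throughout, $[a,b]=aba^{-1}b^{-1}$. Consider $\mathbb Z^3$ with the product
\[
(x,y,c)(x',y',c')=(x+x',\,y+y',\,c+c'+xy'),
\]
which is the multiplication of upper unitriangular $3\times3$ matrices with $x,y$ above the diagonal and $c$ in the corner. The elements $a=(1,0,0)$, $b=(0,1,0)$, $z=(0,0,1)$ satisfy the relations of $H$: the element $z$ is central, and $[a,b]=z$ is the case $m=1$ of the computation below. The relations allow every element of $H$ to be written as $b^ya^xz^c$, and this element maps to $(x,y,c)$. So $H$ is this group. It is generated by $T=\{a,b\}$.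

\emph{Lower bound.} We have $a^mb^m=(m,m,m^2)$, then $a^mb^ma^{-m}=(0,m,m^2)$, and finally $a^mb^ma^{-m}b^{-m}=(0,0,m^2)=z^{m^2}$. Hence $\Delta_z(4m)\ge m^2$.

\emph{Upper bound.} Right multiplication by $a^{\pm1}$ changes $x$ by $\pm1$ and fixes $c$; right multiplication by $b^{\pm1}$ fixes $x$ and changes $c$ by $\pm x$. Along a word of length at most $n$ we have $|x|\le n$ throughout, so $|c|\le n^2$ at the end. Hence $\Delta_z(n)\le n^2$.

The group $G=H*\mathbb Z$ is finitely presented, as a free product of finitely presented groups, and has (PH$'$) with two spaces by Theorem~\ref{thm:free}. By Corollary~\ref{cor:same} both bounds hold in $G$, so $\Delta_z(n)\simeq n^2$. If $\Delta_z\preceq n$, then $m^2\le A(4Am+A)+4Am+A$ for all $m$, which is false for large $m$. If $e^n\preceq\Delta_z$, then $e^n\le A(An+A)^2+An+A$ for all $n$, which is false for large $n$.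
\end{proof}

\section{All distortion functions occur}

We prove part (1) of Theorem~\ref{thm:sharp}. Finitely generated groups with (PH$'$) are among those with (PH), and these are among all finitely generated groups. Conversely, by Theorem~\ref{thm:free} and Corollary~\ref{cor:same}, a distortion function that occurs in a finitely generated group $H$ occurs in the group $H*\mathbb Z$, which has (PH$'$). So the three classes of functions coincide.

It remains to realize $n^\alpha$ and $\exp(n^\beta)$ in some finitely generated group. We use the following theorem of Ol'shanskii \cite{Ol99}; see also \cite{Ol97}. Let $\ell:\mathbb Z\to\mathbb N$ satisfy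
\begin{enumerate}
\item[(L1)] $\ell(k)=\ell(-k)$, and $\ell(k)=0$ if and only if $k=0$;
\item[(L2)] $\ell(k+l)\le\ell(k)+\ell(l)$;
\item[(L3)] $\#\{k:\ell(k)\le r\}\le c^r$ for some $c$ and all $r\ge0$.
\end{enumerate}
Then $\mathbb Z=\langle g\rangle$ embeds in a finitely generated group so that $|g^k|$ is bi-Lipschitz equivalent to $\ell(k)$. The conditions are the ones that $k\mapsto|g^k|_S$ always satisfies, with $c=2\,\#S+1$ in (L3).

We take $\ell(k)=\lceil\phi(|k|)\rceil$, where $\phi:[0,\infty)\to[0,\infty)$ is an increasing concave bijection whose inverse satisfies $\phi^{-1}(r)\le c_0^r$ for some $c_0\ge1$ and all $r\ge1$. Condition (L1) holds because $\phi(0)=0$ and $\phi$ is injective. Concavity and $\phi(0)=0$ give $\phi(u)\ge\frac u{u+v}\phi(u+v)$ and $\phi(v)\ge\frac v{u+v}\phi(u+v)$, so $\phi$ is subadditive; since $\phi$ is increasing and $\lceil\cdot\rceil$ is monotone and subadditive, (L2) follows. For an integer $n\ge0$ we have $\ell(k)\le n$ if and only if $|k|\le\phi^{-1}(n)$. Hence the set in (L3) is $\{0\}$ for $r<1$ and has at most $2c_0^r+1\le(3c_0)^r$ elements for $r\ge1$. The theorem gives $g$ and an integer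 $\lambda\ge1$ with $|g^k|\le\lambda\ell(k)$ and $\ell(k)\le\lambda|g^k|$, and therefore
\begin{equation}\label{eq:phi}
\phi^{-1}(n)\le\Delta_g(\lambda n)+1,\qquad \Delta_g(n)\le\phi^{-1}(\lambda n).
\end{equation}

For $\alpha\ge1$ take $\phi(u)=u^{1/\alpha}$. Then $\phi^{-1}(r)=r^\alpha\le e^{\alpha r}$, and \eqref{eq:phi} gives $\Delta_g(n)\simeq n^\alpha$.

For $0<\beta<1$ put $\gamma=1/\beta>1$. The inverse of $\exp(n^\beta)$ is $(\log v)^\gamma$, which is concave only for large $v$:
\[
\frac{d^2}{dv^2}(\log v)^\gamma=\gamma(\log v)^{\gamma-2}v^{-2}(\gamma-1-\log v)\le0\quad\text{for }v\ge K=e^{\gamma-1}.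
\]
So we shift it and take $\phi(u)=(\log(u+K))^\gamma-B$ with $B=(\log K)^\gamma>0$. This is an increasing concave bijection of $[0,\infty)$ with $\phi^{-1}(r)=\exp((r+B)^\beta)-K$. For $r\ge1$ we have $(r+B)^\beta\le r+B\le(1+B)r$, so $c_0=e^{1+B}$ works. By \eqref{eq:phi},
\[
\exp(n^\beta)\le\phi^{-1}(n)+K\le\Delta_g(\lambda n)+K+1,\qquad\Delta_g(n)\le\exp\bigl((\lambda n+B)^\beta\bigr),
\]
so $\Delta_g(n)\simeq\exp(n^\beta)$. This proves part (1). For $\alpha>1$ and $0<\beta<1$ these functions grow faster than any linear function, and $\log$ of their values at $An+A$ is $o(n)$, so each of them gives another counterexample to the question.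

\section{One space is not enough}

We prove part (2) of Theorem~\ref{thm:sharp}. With one space the action is cobounded on the very space on which it is proper, and this gives the control of word length by displacement that was missing in Section~\ref{sec:displacement}.

Recall that a map $f$ between metric spaces is a \emph{quasi-isometry} if $\lambda^{-1}d(p,q)-\mu\le d(f(p),f(q))\le\lambda d(p,q)+\mu$ for some constants and every point of the target is within bounded distance of the image. A geodesic space quasi-isometric to a hyperbolic space is hyperbolic. A finitely generated group is \emph{hyperbolic} if its Cayley graph for a finite generating set is, and the inclusion of a finite-index subgroup is a quasi-isometry.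

Let $G_0\le G$ have finite index and act properly on a hyperbolic space $X$, with every point within $R$ of a point of $G_0x$. The set $S_0=\{g\in G_0:d(gx,x)\le2R+1\}$ is finite by properness. Given $g\in G_0$, let $k=\lfloor d(x,gx)\rfloor+1$ and choose points $x=p_0,p_1,\dots,p_k=gx$ on a geodesic with $d(p_{i-1},p_i)\le1$. Choose $g_i\in G_0$ with $d(p_i,g_ix)\le R$, taking $g_0=1$ and $g_k=g$. Then $d(g_{i-1}x,g_ix)\le2R+1$, so $g_{i-1}^{-1}g_i\in S_0$, and $g$ is the product of these $k$ elements. Thus $S_0$ generates $G_0$ and
\[
|g|_{S_0}-1\le d(x,gx)\le(2R+1)|g|_{S_0},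
\]
where the right inequality is the triangle inequality along a shortest word. The orbit map is a quasi-isometry from $G_0$ to $X$, so $G_0$ and $G$ are hyperbolic groups. Infinite-order elements of hyperbolic groups are undistorted \cite[III.$\Gamma$.3.10]{BH}. This proves part (2).

\section{Actions of general type}\label{sec:general}

Let $X$ be a hyperbolic space with base point $o$. A sequence $(x_i)$ \emph{converges at infinity} if $(x_i|x_j)_o\to\infty$ as $i,j\to\infty$; two such sequences are equivalent if $(x_i|y_j)_o\to\infty$, and the boundary $\partial X$ is the set of classes. Sequences at bounded distance from each other are equivalent. An isometry $g$ is \emph{loxodromic} if $d(x,g^kx)\ge\varepsilon|k|-b$ for some $\varepsilon>0$. Its \emph{endpoints} are the classes of $(g^kx)_{k\ge0}$ and $(g^{-k}x)_{k\ge0}$; they do not depend on $x$ and are the only points of $\partial X$ that $g$ fixes. An action is of \emph{general type} if two loxodromic elements have disjoint pairs of endpoints.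

The actions from Proposition~\ref{prop:graph} are never of general type. The vertices $(1,j)$ satisfy $d((1,i),(1,j))=|i-j|$ and converge to a point $\xi\in\partial\Gamma$ as $j\to\infty$. An element $ws^e$ maps $(1,j)$ to $(w,j-e)$, which is within $|e|+1$ of $(1,j)$ once $2^{j}\ge\|w\|$. So the whole group fixes $\xi$, and $\xi$ is an endpoint of every loxodromic element. One might suspect that this fixed point is what makes intermediate distortion possible. It is not: a further free factor destroys it and preserves everything else.

\begin{lemma}\label{lem:freehyp}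
Let $P=\ast_{i\in I}K_i$, let $S_i$ generate $K_i$, and suppose each $K_i$ with the word metric of $S_i$ satisfies the $\delta$-four-point condition. Then so does $P$ with the word metric of $\bigcup_iS_i$.
\end{lemma}

\begin{proof}
Let $|\cdot|$ be the word length on $P$; by Lemma~\ref{lem:sum}(c) it adds up over syllables and restricts to the given length on each $K_i$. By left invariance it suffices to prove \eqref{eq:gromov} with base point $1$, which we omit from the notation. If the normal forms of $x$ and $y$ both begin with the normal form of $p$, and $x=px'$, $y=py'$, then $|x|=|p|+|x'|$, $|y|=|p|+|y'|$ and $x^{-1}y=x'^{-1}y'$, so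
\begin{equation}\label{eq:prefix}
(x|y)=|p|+(x'|y').
\end{equation}
Let $a$ and $b$ be the first syllables of $x=ax'$ and $y=by'$, with the convention that the first syllable of $1$ is $1$. We claim that
\begin{equation}\label{eq:first}
(x|y)\ge(a|b),\quad\text{with equality if }a\ne b .
\end{equation}
If $a=1$ or $b=1$, both sides vanish. If $a=b\neq1$, then \eqref{eq:prefix} gives $(x|y)\ge|a|=(a|a)$. If $a\ne b$ are nontrivial, then $a^{-1}b$ is one syllable when $a,b$ lie in the same factor and two syllables otherwise. In both cases no cancellation or merging occurs in $x'^{-1}\cdot a^{-1}b\cdot y'$, so $|x^{-1}y|=|x'|+|a^{-1}b|+|y'|$ and $(x|y)=(a|b)$. Note also that $(a|b)=0$ unless $a$ and $b$ are nontrivial elements of the same factor.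

Now let $x,y,z\in P$; we want $(x|z)\ge\min\{(x|y),(y|z)\}-\delta$. By \eqref{eq:prefix} we may remove the longest initial segment common to all three normal forms. Then either $x=y=z=1$, or the first syllables $a,b,c$ are not all equal. If $a=b\ne c$, then $(x|z)=(a|c)=(b|c)=(y|z)$ by \eqref{eq:first}. If $a\ne b=c$, then $(x|z)=(a|c)=(a|b)=(x|y)$. If $a\ne b$ and $b\ne c$, the minimum equals $\min\{(a|b),(b|c)\}$. Either it is $0$ and there is nothing to prove, or $a,b,c$ lie in one factor and $(x|z)\ge(a|c)\ge\min\{(a|b),(b|c)\}-\delta$ by hypothesis.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(3)]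
Let $G=H*\langle s\rangle$ with the generating sets $S_\pm$ from the proof of Theorem~\ref{thm:free}. Put $G'=G*\langle u\rangle=H*F_2$, $S'_\pm=S_\pm\cup\{u\}$ and $\Gamma'_\pm=\mathrm{Cay}(G',S'_\pm)$. Normal forms are taken with respect to the two factors $G$ and $\langle u\rangle$.

\emph{Hyperbolicity.} The group $G$ with either word metric satisfies the $6$-four-point condition by Proposition~\ref{prop:graph}. The group $\langle u\rangle\cong\mathbb Z$ satisfies the $0$-four-point condition: $(i|j)_0$ is $\min\{|i|,|j|\}$ for $i,j$ of the same sign and $0$ otherwise, which gives \eqref{eq:gromov}. By Lemma~\ref{lem:freehyp} the graphs $\Gamma'_\pm$ are hyperbolic, and the actions on them are cobounded.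

\emph{Properness.} Let $g=y_1\cdots y_k$ be a normal form with $|g|_{S'_+}+|g|_{S'_-}\le r$. By Lemma~\ref{lem:sum}(c) both lengths add up over syllables, and each syllable has length at least $1$, so $k\le r$. A syllable $u^e$ has $|e|\le r$. A syllable $y\in G$ has $|y|_{S_+}+|y|_{S_-}\le r$, which leaves finitely many choices because $G$ acts properly on $\Gamma_+\times\Gamma_-$. So there are finitely many such $g$, and the change of base point is as in Proposition~\ref{prop:two}.

\emph{General type.} Fix a sign and write $|\cdot|$ for $|\cdot|_{S'_\pm}$. Choose $1\ne h\in H$. Since $|u^k|=|k|$, the element $u$ is loxodromic, with endpoints represented by $u^m$, $m\to\pm\infty$. The element $huh^{-1}$ moves the vertex $h$ along $(huh^{-1})^nh=hu^n$, and $d(h,hu^n)=|n|$; so it is loxodromic, with endpoints represented by $hu^n$, $n\to\pm\infty$. For $m,n\ne0$ the products $hu^n$ and $u^{-m}hu^n$ are normal forms, so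
\[
2\,(u^m|hu^n)_1=|m|+\bigl(|h|+|n|\bigr)-\bigl(|m|+|h|+|n|\bigr)=0 .
\]
No endpoint of $u$ is an endpoint of $huh^{-1}$, and the action is of general type.
\end{proof}

Killing $s$ and $u$ retracts $H*F_2$ onto $H$, so, as in the proof of Theorem~\ref{thm:free}, distortion functions of elements of $H$ are unchanged in $H*F_2$. With $H$ the Heisenberg group this gives a counterexample to the question in which both actions are of general type.

\begin{thebibliography}{9}

\bibitem{BH}
Bridson and Haefliger, \emph{Metric Spaces of Non-Positive Curvature}.

\bibitem{Ol97}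
Ol'shanskii, Mat. Sb. 188 (1997), no.~11.

\bibitem{Ol99}
Ol'shanskii, \emph{Distortion functions for subgroups}, in: Geometric Group Theory Down Under, de Gruyter, 1999.

\bibitem{TW}
Bingxue Tao and Renxing Wan, \emph{Central extensions and proper actions on products of hyperbolic spaces}, arXiv:2506.04856 (2025).

\end{thebibliography}
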